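# Bracket moves on sets of integers and the support varieties of tilting modules for $SL_{n+1}$

## 1. Bracketed sets of integers

Fix a prime $p$. Let $X\subset\mathbb Z$ be a finite set with $N$ elements, which we call *dots*. For a residue $r\in\mathbb Z/p$ let $n_r(X)$ be the number of dots congruent to $r$.

**Definition 1.1 (brackets).** Fix $r\in\mathbb Z/p$. The integers $y\equiv r$ are the *levels*. If $y\in X$, the dot $y$ is a *closing dot of level $y$*. If $y+1\in X$, the dot $y+1$ is an *opening dot of level $y$*. Read the levels upward; at each level read first the opening dot (if present), then the closing dot (if present). Match brackets as usual: a closing bracket is matched with the most recently read opening bracket that is still unmatched, if there is one. Let $a(X)$ and $b(X)$ be the numbers of unmatched closing and unmatched opening dots, and $\ell(X)=a(X)+b(X)$.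

So closing dots are the dots of residue $r$, opening dots those of residue $r+1$. Three things are immediate. All unmatched closing dots have lower level than all unmatched opening dots. If a level carries both of its dots, these two are matched together. Finally, $b(X)-a(X)=n_{r+1}(X)-n_r(X)$.

**Definition 1.2 (moves).** If $a(X)>0$, then $\tilde e_rX$ arises by moving the highest unmatched closing dot $y$ to $y+1$. If $b(X)>0$, then $\tilde f_rX$ arises by moving the lowest unmatched opening dot $y+1$ to $y$.

The target is free: if both $y,y+1$ were in $X$, they would be matched. The unmatched brackets, read in order, form the word $)^a(^b$, with complete matched stretches in between; the move $\tilde e_r$ turns it into $)^{a-1}(^{b+1}$ and keeps every matched pair. Hence $\tilde e_r$ and $\tilde f_r$ are mutually inverse. We call two sets *equivalent* if they are connected by moves $\tilde e_r,\tilde f_r$ with $r\in\mathbb Z/p$ arbitrary.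

**Example 1.3.** Let $p=3$, $r=0$, $X=\{0,4,6,10\}$. The dot $0$ is closing at level $0$, $4$ is opening at level $3$, $6$ is closing at level $6$, $10$ is opening at level $9$. The word is $)\;(\;)\;($, the dots $4$ and $6$ are matched, $a=b=1$, and $\tilde e_0X=\{1,4,6,10\}$, $\tilde f_0X=\{0,4,6,9\}$.

Here is what these moves are for. Two things can be attached to $X$.

The first is combinatorial. Write $u\prec v$ if $v-u\ge p$; this is a strict partial order on $\mathbb Z$. *Chains* and *antichains* refer to $\prec$. An antichain is a set whose *spread* $\max-\min$ is less than $p$. Let $d_k(X)$ be the largest size of a union of $k$ disjoint, possibly empty, chains in $X$. In Example 1.3, $0\prec4\prec10$ gives $d_1(X)=3$ (not $4$, since $6-4<3$), and also $d_1(\tilde e_0X)=3$ from $1\prec 4\prec 10$. Moving the matched dot $6$ to $7$ instead would give $\{0,4,7,10\}$, a chain, with $d_1=4$. The brackets forbid exactly that move.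

The second is algebraic: $X$ encodes a dominant weight of $GL_N$, hence an indecomposable tilting module $T_X$, hence a support variety. A conjecture of Cooper predicts this variety from the chains of $X$. We shall prove that the moves change neither the numbers $d_k(X)$ nor the support variety of $T_X$, and that every $X$ can be moved to a set on which both can be read off.

## 2. Cooper's conjecture in terms of dots

Let $\mathbf k$ be an algebraically closed field of characteristic $p>0$, $G=SL_{n+1}$ over $\mathbf k$ and $N=n+1$, with Borel subgroup $B$ and diagonal torus $T$. The roots are $\epsilon_i-\epsilon_j$ ($i\ne j$), positive for $i<j$; $\Delta$ is the set of simple roots $\epsilon_i-\epsilon_{i+1}$, $W$ is the symmetric group on $N$ letters, and $\rho$ is the half sum of the positive roots. For $\lambda\in X(T)_+$ let $T(\lambda)$ be the indecomposable tilting module of highest weight $\lambda$. (A tilting module is a finite-dimensional module having both a filtration by Weyl modules and one by dual Weyl modules.)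

**Support varieties.** Let $G_1$ be the first Frobenius kernel. For a finite-dimensional $G_1$-module $M$, $V_{G_1}(M)$ is the closed conical subvariety of the spectrum of $H^{\mathrm{ev}}(G_1,\mathbf k)$ cut out by the annihilator of $\mathrm{Ext}^*_{G_1}(M,M)$. It is identified with a closed subvariety of $\mathcal N_1=\{x\in\mathfrak{sl}_N: x^{[p]}=0\}$, and it is $G$-stable if $M$ is a $G$-module. We use it only through the following criterion (Friedlander–Parshall, Suslin–Friedlander–Bendel): $x\in\mathcal N_1$ lies in $V_{G_1}(M)$ iff the pullback of $M$ to $\mathbf k[t]/t^p$ along $t\mapsto x$ is not projective (for $x=0$ this says $M\ne0$).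

**Orbits.** Let $\mathcal O_\pi$ be the orbit of nilpotent matrices of Jordan type $\pi$. Partitions of $N$ carry the dominance order, in which they form a lattice, and $\mathcal O_\mu\subseteq\overline{\mathcal O_\pi}$ iff $\mu\le\pi$. The variety $\mathcal N_1$ is the union of the $\mathcal O_\mu$ with all parts of $\mu$ at most $p$. Transposition is written $\pi^t$.

**The partition $s(\lambda)$.** For $I\subseteq\Delta$ let $\pi(\Phi_I)$ be the partition $(p_1,\dots,p_m)$ of $N$ such that $\Phi_I$ has type $A_{p_1-1}\times\cdots\times A_{p_m-1}$. A *positive subroot system* is a subset $\Psi\subseteq\Phi^+$ of the form $\Psi=w(\Phi_I^+)$ with $w\in W$; put $\pi(\Psi)=\pi(\Phi_I)$. With $\Gamma_\lambda=\{\alpha\in\Phi^+:\langle\lambda+\rho,\alpha\rangle\ge p\}$, let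
$$s(\lambda)=\sup\{\pi(\Psi):\Psi\subseteq\Gamma_\lambda\text{ a positive subroot system}\}.$$
Cooper's conjecture, as stated in William D. Hardesty, "On support varieties and the Humphreys conjecture in type $A$", arXiv:1507.00970 (2015), says that $V_{G_1}(T(\lambda))=\overline{\mathcal O_{s(\lambda)^t}}$. It is true.

**Theorem 2.1.** For every prime $p$, every $N\ge1$ and every $\lambda\in X(T)_+$:
$$V_{G_1}(T(\lambda))=\overline{\mathcal O_{s(\lambda)^t}}.$$

**From weights to dots.** Lift $\lambda$ to a dominant weight of $GL_N$, again called $\lambda$, and put $x_i=\lambda_i+N-i$. Then $x_1>\dots>x_N$ and $\langle\lambda+\rho,\epsilon_i-\epsilon_j\rangle=x_i-x_j$. So dominant weights of $GL_N$ correspond to $N$-subsets $X=\{x_1,\dots,x_N\}\subset\mathbb Z$. Write $\Delta_X$ and $T_X$ for the Weyl module and the indecomposable tilting module of $GL_N$ with this highest weight. The module $T_X$ restricts to $T(\lambda)$ on $SL_N$. Shifting $X$ by $1$ tensors with $\det$ and changes nothing on $SL_N$. We write $\mathcal V(T)=V_{G_1}(T)$.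

The order $Y\le X$ is the dominance order on weights: equal sums, and for each $i$ the sum of the top $i$ dots of $Y$ is at most that of $X$. Taking $i=1$ and $i=N-1$ shows that $Y\le X$ implies $Y\subset[\min X,\max X]$. In particular $\{Y:Y\le X\}$ is finite.

**From subroot systems to chains.** If $\Psi=w(\Phi_I^+)\subseteq\Phi^+$, then $-\Psi$ consists of negative roots, so $\Psi=w(\Phi_I)\cap\Phi^+$. Hence positive subroot systems are exactly the sets $\{\epsilon_i-\epsilon_j: i<j\text{ in one block}\}$ for set partitions of $\{1,\dots,N\}$ (for a given set partition, let $w$ map consecutive intervals increasingly onto the blocks), and $\pi(\Psi)$ is the list of block sizes. Such a $\Psi$ lies in $\Gamma_\lambda$ iff $x_i-x_j\ge p$ whenever $i<j$ lie in one block, that is, iff all blocks index chains. So $s(\lambda)=:s(X)$ is the supremum of the types of partitions of $X$ into chains.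

**Lemma 2.2.** If $\delta_k:=d_k(X)-d_{k-1}(X)$ $(k\ge1)$ is a partition, then $s(X)=\delta$.

*Proof.* The $k$ largest blocks of a chain partition have total size at most $d_k(X)=\delta_1+\dots+\delta_k$, so $\delta$ is an upper bound. Conversely, take $k$ disjoint chains of total size $d_k(X)$ and make all other dots singletons. The type of this chain partition has $k$-th partial sum at least $d_k(X)$; so every upper bound does. $\square$

**The case $N=2$.** Let $X=\{x_1>x_2\}$ and $m=x_1-x_2-1$, so $T_X$ restricts to the $SL_2$-module $T(m)$. If $m\le p-2$, then $x_1-x_2<p$, only singletons are chains, $s=(1,1)$, $s^t=(2)$, and the prediction is all of $\mathcal N_1$. Indeed $T(m)=L(m)$ has dimension $m+1<p$, so it is not free over $\mathbf k[t]/t^p$ for any $x$. If $m\ge p-1$, then $s=(2)$, $s^t=(1,1)$, and the prediction is $\{0\}$. Indeed $T(m)$ is a summand of $St\otimes T(m-p+1)$ with $St=L(p-1)$, and $St$ is one Jordan block of size $p$ for $e$, hence free over $\mathbf k[e]/e^p$; tensor products with free modules and summands of them are projective.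

**The trivial module.** Let $X=\{0,1,\dots,N-1\}$ and $N=up+v$ with $0\le v<p$. Cut $X$ into $u$ intervals of length $p$ and one of length $v$. These are antichains, so $k$ chains cover at most $u\min(k,p)+\min(k,v)$ dots. The residue classes are chains and attain this bound, so $d_k$ is the $k$-th partial sum of $((u+1)^v,u^{p-v})$ and $s(X)^t=(p^u,v)$. This is the largest partition of $N$ with parts at most $p$, and $\overline{\mathcal O_{(p^u,v)}}=\mathcal N_1$, as it should be for the trivial module.

**Textbook facts used.** Tilting modules of $GL_N$ are closed under $\otimes$, direct summands and duals; each is a direct sum of modules $T_X$; the module $T_X$ is a summand of a tensor product of exterior powers $\Lambda^jV$ and a power of $\det$, where $V$ is the natural module; a tilting module with a maximal weight $\lambda$ has $T(\lambda)$ as a summand; restrictions to Levi subgroups are tilting. In terms of Weyl factors, $T_X$ contains $\Delta_X$ once and otherwise only $\Delta_Y$ with $Y<X$. The linkage principle: all composition factors of an indecomposable module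 have the same multiset of residues $x_i$ mod $p$, i.e. the same *residue content* $(n_r)_r$.

## 3. Tilting characters at a root of unity

The purpose of this section is to turn membership in $\mathcal V(T)$ into positivity of a number, and to extract one upper and one lower bound.

Let $\mu$ be a partition of $N$ with parts at most $p$, and let $\phi_\mu:SL_2\to SL_N$ be such that $V|_{SL_2}=\bigoplus_iL(\mu_i-1)$. Then $d\phi_\mu(e)=:x_\mu$ has Jordan type $\mu$. Let $\omega=e^{\pi i/p}\in\mathbb C$, and let $t_\mu$ be the complex diagonal matrix with blocks $(\omega^{\mu_i-1},\omega^{\mu_i-3},\dots,\omega^{1-\mu_i})$, i.e. the image of $\mathrm{diag}(\omega,\omega^{-1})$.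

**Lemma 3.1.** Let $T$ be a tilting module of $GL_N$. Then $T|_{SL_2}$ (via $\phi_\mu$) is tilting, $\operatorname{ch}T(t_\mu)\ge0$, and $x_\mu\in\mathcal V(T)$ iff $\operatorname{ch}T(t_\mu)>0$.

*Proof.* *The restriction is tilting.* For $m\le p$, $L(m-1)=T(m-1)$. If $j<p$, then $\Lambda^jL(m-1)$ is a summand of $L(m-1)^{\otimes j}$, since $j!$ is invertible. If $j\ge p$ and $\Lambda^jL(m-1)\ne0$, then $j=m=p$ and it is trivial. So all $\Lambda^jL(m-1)$ are tilting, hence so is each $\Lambda^jV|_{SL_2}$, a sum of tensor products of such modules, and hence so is $T|_{SL_2}=\bigoplus_mT(m)^{c_m}$.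

*The summands.* If $m\le p-2$, $T(m)=L(m)$ has dimension between $1$ and $p-1$, so it is not projective over $\mathbf k[e]/e^p$; its character at $\omega$ is $\omega^m+\omega^{m-2}+\dots+\omega^{-m}=\sin(\pi(m+1)/p)/\sin(\pi/p)>0$. If $m\ge p-1$, $T(m)$ is projective over $\mathbf k[e]/e^p$ by the argument in the case $N=2$. With its weight grading ($e$ in degree $2$) it is a projective graded module over a graded local ring, hence graded free. So its character is divisible by $1+z^2+\dots+z^{2(p-1)}$, which vanishes at $z=\omega$ because $\omega^2$ is a primitive $p$-th root of unity.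

Therefore $\operatorname{ch}T(t_\mu)=\sum_{m\le p-2}c_m\sin(\pi(m+1)/p)/\sin(\pi/p)$. This is $\ge0$, and it is positive iff some $c_m\neq 0$ with $m\le p-2$, iff $T$ is not projective over $\mathbf k[e]/e^p$. $\square$

Let $\nu(X)$ be the partition obtained by sorting $(n_r(X))_{r}$. So $\nu(X)^t_k=\#\{r:n_r(X)\ge k\}$.

**Lemma 3.2 (upper estimate).** If $x_\mu\in\mathcal V(T_X)$, then $\mu\le\nu(X)^t$.

*Proof.* By Lemma 3.1 some Weyl factor $\Delta_Y$ of $T_X$ has $\operatorname{ch}\Delta_Y(t_\mu)\ne0$, and $n_r(Y)=n_r(X)$ for all $r$ by linkage. Let $\zeta=\omega^{-2}$, a primitive $p$-th root of unity, and let $t(z)$ be the diagonal matrix with blocks $(z_i\zeta^a)_{0\le a<\mu_i}$. For $z_i=\omega^{\mu_i-1}$ we get $t_\mu$. So the Laurent polynomial $\operatorname{ch}\Delta_Y(t(z))$ is nonzero for generic $z$. For generic $z$ the entries of $t(z)$ are distinct, because $\mu_i\le p$, and Weyl's formula gives $\operatorname{ch}\Delta_Y(t)=\det(t_a^{y_j})/\det(t_a^{N-j})$. So the numerator is nonzero. Laplace expansion along the blocks of rows writes it as a sum over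 decompositions $Y=\bigsqcup B_i$ with $|B_i|=\mu_i$ of terms
$$\pm\prod_iz_i^{\sum_{y\in B_i}y}\det(\zeta^{ay})_{0\le a<\mu_i,\;y\in B_i}.$$
These are Vandermonde determinants in the numbers $\zeta^y$, so a term vanishes unless each $B_i$ has pairwise distinct residues. Hence such a decomposition exists. In $B_1\cup\dots\cup B_k$ each residue $r$ occurs at most $\min(n_r,k)$ times, so
$$\mu_1+\dots+\mu_k\le\sum_r\min(n_r(X),k)=\nu(X)^t_1+\dots+\nu(X)^t_k.\qquad\square$$

**Lemma 3.3 (lower estimate).**
(a) Let $X=X_{bot}\sqcup X_{top}$ with $\max X_{bot}<\min X_{top}$. If $x_{\mu'}\in\mathcal V(T_{X_{top}})$ and $x_{\mu''}\in\mathcal V(T_{X_{bot}})$, then $x_{\mu'\cup\mu''}\in\mathcal V(T_X)$.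
(b) If $X$ is an antichain, then $x_{(N)}\in\mathcal V(T_X)$.
(c) If $X=A_1\sqcup\dots\sqcup A_l$ with $\max A_i<\min A_{i+1}$ and all $A_i$ antichains, then $x_\mu\in\mathcal V(T_X)$ for $\mu$ the sorted list of the $|A_i|$.

*Proof.* (a) Let $L=GL_a\times GL_b$ with $a=|X_{top}|$, $b=|X_{bot}|$, and let $\lambda$ be the weight of $X$. $T_X|_L$ is tilting, all its weights are $\le\lambda$, and $\lambda$ occurs; so $\lambda$ is also maximal for $L$, and the $L$-module $T_L(\lambda)$ is a summand. It is $T_{X_{top}}\boxtimes T_{X_{bot}}$ up to powers of the determinants of the two factors, and these take the value $1$ at $(t_{\mu'},t_{\mu''})$. By Lemma 3.1 its character there is a product of two positive numbers. The other summands have the form $T_{X'}\boxtimes T_{X''}$ and contribute products of numbers $\ge0$. As $(t_{\mu'},t_{\mu''})$ is conjugate to $t_{\mu'\cup\mu''}$, we get $\operatorname{ch}T_X(t_{\mu'\cup\mu''})>0$.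

(b) An antichain has at most $p$ dots, so $(N)$ is allowed. A Weyl factor $\Delta_Y$ of $T_X$ has $Y\le X$, hence $Y\subset[\min X,\max X]$, and the same residues as $X$. An interval of spread $<p$ contains each residue at most once, so $Y=X$ and $T_X=\Delta_X$. Weyl's formula gives $\operatorname{ch}T_X(t_{(N)})=\prod_{i<j}[x_i-x_j]/[j-i]$ with $[m]=\sin(\pi m/p)/\sin(\pi/p)$, which is positive since $1\le j-i\le x_i-x_j\le p-1$.

(c) Iterate (a), using (b) for each piece. $\square$

**Where the two estimates leave a gap.** Let $p=3$, $X=\{0,4\}$. Then $\nu(X)=(1,1)$, and Lemma 3.2 only says $\mu\le(2)$. The only ordered decomposition into antichains is $\{0\},\{4\}$, so Lemma 3.3(c) only gives $x_{(1,1)}$. The truth (case $N=2$, $m=3$) is $\{0\}$. Now apply a move. For $r=0$ the word of $X$ is $)\;($, so $\tilde e_0X=\{1,4\}$. For this set $\nu=(2)$, $\nu^t=(1,1)$, and the upper estimate is sharp. This suggests replacing $X$ by an equivalent set before estimating, which requires that moves preserve $\mathcal V(T_X)$.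

## 4. Translation functors and the limits of highest-weight arguments

Fix $r\in\mathbb Z/p$. Let $E=E_r$ be the part of $-\otimes V$ that takes modules of residue content $(n_\bullet)$ to content $(n_\bullet)-\delta_r+\delta_{r+1}$ (projection onto a union of blocks), where $\delta_r$ is the $r$-th unit vector, and let $F=F_r$ be the part of $-\otimes V^*$ in the opposite direction. $E$ and $F$ preserve the category $\mathcal T$ of tilting modules and are biadjoint, because $-\otimes V$ and $-\otimes V^*$ are. The module $\Delta_X\otimes V$ has a Weyl filtration whose factors are the $\Delta_{X'}$, each once, where $X'$ arises by moving one dot one step up to a free position. So $E\Delta_X$ has the factors in which a dot $y\equiv r$ moves to $y+1\notin X$, and $F\Delta_X$ those in which a dot $y+1$ with $y\equiv r$ moves to $y\notin X$.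

If $M$ is projective over $\mathbf k[x]/x^p$, so are $M\otimes V$, $M\otimes V^*$ and their summands. Hence if $T_Y$ is a summand of $ET_X$, then $\mathcal V(T_Y)\subseteq\mathcal V(T_X)$, and similarly for $F$. We want summands in both directions.

The natural first attempt is to find summands by highest weights: if $Y$ is maximal among the weights of $ET_X$, then $T_Y$ is a summand. This stops at two places.

*No return.* Let $p=3$, $r=0$, $X=\{1,3\}$. This is an antichain, so $T_X=\Delta_X$ and $ET_X$ has the single Weyl factor $\{1,4\}$; thus $ET_X=T_{\{1,4\}}$. But $T_{\{1,4\}}$ restricts to $T(2)=St$, which is free over $\mathbf k[e]/e^3$, while $T_X$ restricts to $L(1)$, which is not. So $T_X$ is not a summand of $FT_{\{1,4\}}$, and $\mathcal V$ shrinks. In brackets, the dots $1$ and $3$ are matched, and $\tilde e_0$ is not defined on $X$.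

*No visibility.* Let $p=3$, $r=0$, $X=\{0,4,6\}$, with word $)\;(\;)$. Here $\tilde e_0X=\{1,4,6\}$. The Weyl factors of $E\Delta_X$ are $\{1,4,6\}$ and $\{0,4,7\}$, and $\{1,4,6\}<\{0,4,7\}$. Highest weights show a summand from above, but they do not tell whether the factor $\Delta_{\{1,4,6\}}$ belongs to a summand $T_{\{1,4,6\}}$ or is contained in $T_{\{0,4,7\}}$.

The brackets decide both points.

**Proposition 4.1.** If $Y=\tilde e_rX$, then $T_Y$ is a summand of $E_rT_X$ and $T_X$ is a summand of $F_rT_Y$. Consequently $\mathcal V(T_X)=\mathcal V(T_Y)$.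

The last sentence follows from what was just said. The proof occupies Sections 5–8. The plan: $E,F$ act on the Grothendieck group as $\mathfrak{sl}_2$. Section 5 finds a combinatorial basis adapted to the isotypic filtration from below. The essential point is that the tilting classes are adapted to this filtration from above; this does not follow from characters alone, and Sections 6 and 7 obtain it from an affine Hecke action on powers of $E$. Section 8 compares the two bases.

## 5. The $\mathfrak{sl}_2$-action on Weyl classes

Let $\mathcal K=K_0(\mathcal T)\otimes\mathbb Q$ (split Grothendieck group). The classes $[T_X]$, written $T_X$, form a basis. Let $a_X$, also written $X$, be the class with character $\operatorname{ch}\Delta_X$. Since $T_X=a_X+\sum_{Y<X}(\cdots)a_Y$ and the sets $\{Y\le X\}$ are finite, the $a_X$ form a basis too. Give $\mathcal K$ the form in which $(a_X)$ is orthonormal. By Section 4, $Ea_X$ is the sum of the $a_{X'}$, where $X'$ arises by moving one closing dot up to a free position, and $F$ is the adjoint of $E$.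

**Step 1: tensor products of $\mathbb Q^2$.** The pairs of positions $\{y,y+1\}$, $y\equiv r$, are disjoint (also for $p=2$). Fix all dots of residues other than $r,r+1$, fix the set of levels carrying both dots, and fix the set of $m$ levels carrying exactly one dot. The sets $X$ with these data correspond to words of length $m$ in the letters $)$ and $($, levels increasing. Levels with both dots or none do not take part in $E,F$. So the span of these $a_X$ is $(\mathbb Q^2)^{\otimes m}$, where $\mathbb Q^2$ has basis $v_-$ (closing) and $v_+$ (opening), $Ev_-=v_+$, $Fv_+=v_-$, and $E,F$ act on tensor products in the usual way. Thus $\mathcal K$ is an $\mathfrak{sl}_2$-module, a direct sum of such tensor powers, with $[E,F]=H$, where $H$ acts on $a_X$, and on $T_X$, by the *weight* $n_{r+1}-n_r$.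

For $k\ge0$ let $\mathcal K_{\ge k},\mathcal K_{>k},\mathcal K_{\le k},\mathcal K_{<k}$ be the sums of the isotypic components whose highest weight satisfies the stated inequality. The operator $4FE+H(H+2)$ is self-adjoint and acts on the component of highest weight $j$ by $j(j+2)$, so different components are orthogonal. In particular $\mathcal K_{\ge k}=\mathcal K_{<k}^\perp$.

**Step 2: a basis of $\mathcal K_{\le k}$.** For a word $\sigma$ with $\ell(\sigma)=k$, let $d_\sigma$ be the tensor that has $v_+\otimes v_--v_-\otimes v_+$ at each matched pair of positions (lower position first) and the letters of $\sigma$ at the unmatched positions. For $m=2$: $d_{()}=v_+\otimes v_--v_-\otimes v_+$ and $d_{)(}=v_-\otimes v_+$.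

*Triangularity.* In a matched pair the lower letter is an opening dot $l+1$ and the higher one a closing dot $h$, with $h-l\ge p\ge2$. Exchanging the letters replaces the dots $l+1,h$ by $l,h+1$, which makes the set bigger in $\le$. Hence
$$d_\sigma=\sigma+(\text{terms}>\sigma).\tag{1}$$

*Position in the filtration.* The vector $v_+\otimes v_--v_-\otimes v_+$ is invariant. So inserting it at the matched pairs of $\sigma$ is an equivariant embedding $\iota:(\mathbb Q^2)^{\otimes k}\to(\mathbb Q^2)^{\otimes m}$, and $d_\sigma=\iota(v_-^{\otimes a}\otimes v_+^{\otimes b})$. Hence $d_\sigma\in\mathcal K_{\le k}$.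

*Counting.* Let $P_k$ be the number of matching patterns on $m$ positions with $k$ unmatched positions. Each such pattern belongs to exactly one word in each weight $-k,-k+2,\dots,k$, since the unmatched letters are $)^a(^b$ with $a+b=k$. Hence the weight space of weight $-k$ has dimension $P_k+P_{k+2}+\cdots$, and $P_k$ is the difference of the dimensions in weights $-k$ and $-k-2$, that is, the multiplicity of the irreducible module of highest weight $k$. So the number of words with $\ell\le k$ is $\sum_{j\le k}P_j(j+1)=\dim((\mathbb Q^2)^{\otimes m})_{\le k}$. The $d_\sigma$ are linearly independent by (1). Therefore $\{d_\sigma:\ell(\sigma)\le k\}$ is a basis of $((\mathbb Q^2)^{\otimes m})_{\le k}$, and, over all summands, of $\mathcal K_{\le k}$.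

**Step 3: $E$ and $F$ on this basis.** The kernel of $(\mathbb Q^2)^{\otimes k}\to\mathrm{Sym}^k$ has only highest weights $<k$, because highest weight $k$ occurs once in $(\mathbb Q^2)^{\otimes k}$. So modulo this kernel all arrangements of given letters coincide. Now $E(v_-^{\otimes a}\otimes v_+^{\otimes b})$ is a sum of $a$ tensors with $a-1$ letters $v_-$ and $b+1$ letters $v_+$. Applying $\iota$, and recalling that $\tilde e\sigma$ has the same matched pairs as $\sigma$, we get for $\ell(\sigma)=k$
$$Ed_\sigma\equiv a(\sigma)\,d_{\tilde e\sigma},\qquad Fd_\sigma\equiv b(\sigma)\,d_{\tilde f\sigma}\pmod{\mathcal K_{<k}},\tag{2}$$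
read as $0$ if $a(\sigma)=0$, respectively $b(\sigma)=0$.

**Step 4: leading terms of $\mathcal K_{\ge k}$.** Fix a total order refining $\le$; the *leading term* of $0\ne f\in\mathcal K$ is the largest $X$ occurring in $f$ in the basis $(a_X)$. *The set of leading terms of elements of $\mathcal K_{\ge k}$ is exactly $\{X:\ell(X)\ge k\}$.* Suppose $0\neq f\in\mathcal K_{\ge k}$ has leading term $\sigma$ with $\ell(\sigma)<k$. By (1), $\langle f,d_\sigma\rangle$ is the leading coefficient of $f$, so it is nonzero. But $d_\sigma\in\mathcal K_{<k}\perp\mathcal K_{\ge k}$, a contradiction. Conversely, in each summand $(\mathbb Q^2)^{\otimes m}$ the number of leading terms of the part in $\mathcal K_{\ge k}$ is its dimension, which by Step 2 is the number of words with $\ell\ge k$; so all of these occur.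

## 6. The degenerate affine Hecke algebra acting on $E^n$

The purpose of this section is a large, well understood algebra of natural endomorphisms of the functor $E^n$.

**Step 1: the operator $\Omega$.** On $M\otimes V$ let $\Omega=\sum_{i,j}e_{ij}\otimes e_{ji}$. Consider
$$C'=\sum_{i<j}e_{ji}e_{ij}+\sum_i\binom{e_{ii}}2+\sum_i(1-i)e_{ii}=\tfrac12\sum_{i,j}e_{ij}e_{ji}-\tfrac N2\sum_ie_{ii}.$$
To check the second equality over $\mathbb Q$: $\frac12\sum_{i,j}e_{ij}e_{ji}=\frac12\sum_ie_{ii}^2+\sum_{i<j}e_{ji}e_{ij}+\frac12\sum_{i<j}(e_{ii}-e_{jj})$, and $\sum_{i<j}(e_{ii}-e_{jj})=\sum_i(N+1-2i)e_{ii}$. So the right side is $\sum_{i<j}e_{ji}e_{ij}+\sum_i\bigl(\frac12e_{ii}^2+(\frac12-i)e_{ii}\bigr)$, which equals the left side.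

The right expression is central; the left one lies in the integral form of the enveloping algebra. So $C'$ acts on all modules over $\mathbf k$ as a central element of the distribution algebra. Its linear terms are primitive and its quadratic part gives $\Omega=C'|_{M\otimes V}-C'\otimes1-1\otimes C'$. So $\Omega$ is an endomorphism of the module $M\otimes V$, natural in $M$.

Acting on a highest weight vector, $C'$ is the scalar $\sum_i\binom{\lambda_i}2+\sum_i(1-i)\lambda_i$ on $\Delta(\lambda)$, and $0$ on $V$. So on the subquotient $\Delta(\lambda+\epsilon_i)$ of $\Delta(\lambda)\otimes V$, $\Omega$ acts by $\binom{\lambda_i+1}2-\binom{\lambda_i}2+1-i=\lambda_i+1-i=x_i-N+1$. Using a Weyl filtration of $T\in\mathcal T$ we see: $E_rT$ is the generalized eigenspace of $\Omega$ on $T\otimes V$ for the eigenvalue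
$$c=r-N+1\in\mathbb F_p.$$

**Step 2: the relations.** On $T\otimes V\otimes V$ let $\tau$ be the flip of the two factors $V$, $\Omega_1=\Omega_{T,V}\otimes1$ and $\Omega_2=\Omega_{T\otimes V,V}$. Since $\Omega$ acts on $V\otimes V$ as the flip, $\Omega_2=\tau\Omega_1\tau+\tau$. Hence
$$\tau\Omega_1=\Omega_2\tau-1,\qquad\tau\Omega_2=\Omega_1\tau+1,$$
and $\Omega_1\Omega_2=\Omega_2\Omega_1$ by naturality of $\Omega_{-,V}$ applied to the endomorphism $\Omega_{T,V}$ of $T\otimes V$. From these, $\tau(\Omega_1+\Omega_2)=(\Omega_1+\Omega_2)\tau$, and $\tau\Omega_1\Omega_2=\Omega_2\tau\Omega_2-\Omega_2=\Omega_2(\Omega_1\tau+1)-\Omega_2=\Omega_1\Omega_2\tau$.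

The subspace $E^2T$ is the joint generalized eigenspace of $(\Omega_1,\Omega_2)$ for $(c,c)$. It is also that of $(\Omega_1+\Omega_2,\Omega_1\Omega_2)$ for $(2c,c^2)$, since $\alpha+\beta=2c$ and $\alpha\beta=c^2$ force $\alpha=\beta=c$. So $\tau$ preserves $E^2T$.

**Definition 6.1.** The *degenerate affine Hecke algebra* $\mathcal H_n$ over $\mathbf k$ is generated by commuting elements $\xi_1,\dots,\xi_n$ and by $\tau_1,\dots,\tau_{n-1}$ generating $\mathbf kS_n$, with $\tau_i\xi_i=\xi_{i+1}\tau_i-1$ and $\tau_i\xi_j=\xi_j\tau_i$ for $j\ne i,i+1$. For example $\mathcal H_1=\mathbf k[\xi_1]$.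

On $T\otimes V^{\otimes n}$ let $\Omega_i$ be $\Omega$ for $T\otimes V^{\otimes(i-1)}$ and the $i$-th factor $V$, and let $\tau_i$ flip the factors $i,i+1$. By Step 2, applied to $E^{i-1}T$ in place of $T$, together with naturality, $\mathcal H_n$ acts on the functor $E^n$ through $\xi_i=\Omega_i-c$ and $\tau_i$. (For $j<i$, $\tau_i$ commutes with $\xi_j$ because $\tau_i$ is natural in $E^{i-1}T$; for $j>i+1$ because $\Omega_j$ is natural in its first argument.) Each $\xi_i$ is *pointwise nilpotent*: it is nilpotent on each $E^nT$. The subalgebra $\mathcal H_n\subseteq\mathcal H_d$ ($n\le d$) acts on $E^d=E^{d-n}E^n$ through the inner $E^n$.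

**Step 3: the algebra modulo central nilpotents.** Let $\mathbf k[\xi]=\mathbf k[\xi_1,\dots,\xi_n]$, $Z_n=\mathbf k[\xi]^{S_n}$, and let $\mathfrak n_n\subset Z_n$ be the ideal of elements without constant term. Recall that $\mathcal H_n$ is free over $\mathbf k[\xi]$ with basis $S_n$, that $\mathbf k[\xi]$ is free of rank $n!$ over $Z_n$, and that $Z_n$ is central in $\mathcal H_n$.

*Polynomial representation.* Let $\partial_if=(f-s_if)/(\xi_i-\xi_{i+1})$. The relations give $\tau_if=(s_if)\tau_i-\partial_if$ in $\mathcal H_n$, first for $f=\xi_j$ and then for products because $\partial_i(fg)=(\partial_if)g+(s_if)\partial_ig$. So on $\mathbf k[\xi]=\mathcal H_n\otimes_{\mathbf kS_n}\mathrm{triv}$ we have $\tau_i=s_i-\partial_i$, hence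
$$\tau_i-1=-(1+\xi_i-\xi_{i+1})\partial_i.\tag{3}$$

*The operators $\xi_i,\partial_i$ generate $\mathrm{End}_{Z_n}(\mathbf k[\xi])\cong M_{n!}(Z_n)$.* Let $\partial_{w_0}$ be the composite of the $\partial_i$ along a reduced word of the longest element. It is $Z_n$-linear, has values in $Z_n$, lowers degrees by $\ell_0=n(n-1)/2$, and takes the value $1$ on $\xi_1^{n-1}\xi_2^{n-2}\cdots\xi_{n-1}$. Consider the form $(f,g)=\partial_{w_0}(fg)$. Modulo $\mathfrak n_n$ it is a form on $\mathbf k[\xi]/\mathfrak n_n\mathbf k[\xi]=H^*(Fl_n;\mathbf k)$, the cohomology of the flag variety, given by a functional that is zero outside the one-dimensional top degree $\ell_0$ and nonzero there. So it is the Poincaré duality form up to a scalar, and it is nondegenerate. Take a homogeneous $Z_n$-basis $b_1,\dots,b_{n!}$ of $\mathbf k[\xi]$. By the symmetry of Betti numbers, $2\sum\deg b_i=n!\,\ell_0$, so the Gram determinant is homogeneous of degree $2\sum\deg b_i-n!\,\ell_0=0$. It is nonzero modulo $\mathfrak n_n$, hence a nonzero constant. So the form is perfect. With the dual basis $b_i^*$,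 an endomorphism $\varphi$ is $f\mapsto\sum_i\varphi(b_i)\,\partial_{w_0}(b_i^*f)$, which is a polynomial in the $\xi_j,\partial_j$. (For $n=2$: the basis is $1,\xi_1$, and $\partial_1(1)=0$, $\partial_1(\xi_1)=1$.)

*The quotient.* Let $e\ge1$. On $\mathbf k[\xi]/\mathfrak n_n^e\mathbf k[\xi]$ the $\xi_i$ are nilpotent, since $\xi_i$ is a root of the monic polynomial $\prod_j(t-\xi_j)$, whose lower coefficients lie in $\mathfrak n_n$. So $1+\xi_i-\xi_{i+1}$ is invertible there, with inverse a polynomial in the $\xi$'s, and by (3) the image of $\mathcal H_n$ contains all $\partial_i$. Hence $\mathcal H_n/\mathfrak n_n^e\mathcal H_n$ maps onto $\mathrm{End}_{Z_n}(\mathbf k[\xi]/\mathfrak n_n^e\mathbf k[\xi])\cong M_{n!}(Z_n/\mathfrak n_n^e)$. Both sides are free of rank $(n!)^2$ over the finite-dimensional algebra $Z_n/\mathfrak n_n^e$, so this is an isomorphism.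

**Lemma 6.2.** Let $\mathcal H_n$ act on a nonzero object of a $\mathbf k$-linear category with all $\xi_i$ nilpotent, and let $I\subseteq Z_n$ be the annihilator. Then $I\subseteq\mathfrak n_n$, the kernel of the action is $I\mathcal H_n$, and the image is $M_{n!}(Z_n/I)$. If $f\in\mathbf k[\xi]$ acts by zero, then $f\in\mathfrak n_n\mathbf k[\xi]$.

*Proof.* Since the $\xi_i$ commute and are nilpotent, $\mathfrak n_n^e$ acts by zero for some $e$. So the action factors through $M_{n!}(Z_n/\mathfrak n_n^e)$, whose two-sided ideals are the $M_{n!}(J)$ with $J$ an ideal of $Z_n/\mathfrak n_n^e$. This gives the kernel and the image. $I$ is proper because the object is nonzero, and $Z_n/\mathfrak n_n^e$ is local with maximal ideal $\mathfrak n_n/\mathfrak n_n^e$; so $I\subseteq\mathfrak n_n$. If $f$ acts by zero, then $f\in I\mathcal H_n\subseteq\mathfrak n_n\mathcal H_n$, so $f$ annihilates $\mathbf k[\xi]/\mathfrak n_n\mathbf k[\xi]$ in the polynomial representation. Apply it to $1$. $\square$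

## 7. Tilting classes span the isotypic filtration

**Proposition 7.1.** $\mathcal K_{\ge k}$ is spanned by the classes $T_Y$ it contains. Moreover $T_Y\in\mathcal K_{\ge k}$ iff $\ell(Y)\ge k$.

The second statement follows from the first. Let $\mathcal K_{\ge k}$ have basis $\{T_Y:Y\in\mathcal S\}$. Since $T_Y$ has leading term $Y$, the leading terms of nonzero combinations of these classes are exactly the $Y\in\mathcal S$. By Section 5, Step 4, $\mathcal S=\{Y:\ell(Y)\ge k\}$.

**The category $\mathcal D$.** Let $\mathcal D$ be the abelian category of $\mathbf k$-linear functors $M:\mathcal T^{op}\to(\text{finite-dimensional spaces})$. If one kept only finitely many $T_X$, this would be the category of finite-dimensional right modules over $\mathrm{End}(\bigoplus T_X)$. Let $[M]\in\mathcal K^*$ be the functional $T\mapsto\dim M(T)$.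

The functor $\mathrm{Hom}(-,T_Y)$ has a unique maximal subfunctor $\mathrm{rad}$: it consists of the maps $T\to T_Y$ whose components on indecomposable summands are not isomorphisms. (A subfunctor containing any other map contains the identity of $T_Y$.) The quotient $L_Y$ is simple, $\mathrm{End}(L_Y)=\mathbf k$, and $\dim L_Y(T)=(T:T_Y)$, the multiplicity of $T_Y$ as a summand of $T$. So $L_Y(T_X)=\mathbf k$ if $X=Y$ and $0$ otherwise.

Put $F'M=M\circ E$ and $E'M=M\circ F$. These functors are exact, and they are biadjoint because $E,F$ are: for instance the counit $EF\to1$ gives maps $M\to M\circ EF=E'F'M$, the unit of the adjunction $F'\dashv E'$. On $\mathcal K^*$ put $E^*\varphi=\varphi\circ F$, $F^*\varphi=\varphi\circ E$, $H^*\varphi=\varphi\circ H$. Then $[E^*,F^*]\varphi=\varphi EF-\varphi FE=H^*\varphi$ and $[H^*,E^*]\varphi=\varphi FH-\varphi HF=2E^*\varphi$, and similarly $[H^*,F^*]=-2F^*$: an $\mathfrak{sl}_2$-triple, and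
$$[E'M]=E^*[M],\qquad[F'M]=F^*[M].$$
As $E$ lowers $n_r$ and $F$ lowers $n_{r+1}$, we have $E^{N+1}=F^{N+1}=0$.

**Hecke action on $E'^n$.** For $x\in\mathrm{End}(E^n)$ let $x^\vee\in\mathrm{End}(F^n)$ be its mate: under $\mathrm{Hom}(E^nT,T')\cong\mathrm{Hom}(T,F^nT')$, precomposition with $x_T$ becomes postcomposition with $x^\vee_{T'}$. Then $(xy)^\vee=y^\vee x^\vee$. Applying the contravariant functor $M$ to $x^\vee$ reverses the order once more, so $\mathcal H_n$ acts on $E'^nM=M\circ F^n$, with $x$ acting by $M(x^\vee)$.

*Compatibility.* The chain $\mathrm{Hom}(E^{d-n}E^nT,T')\cong\mathrm{Hom}(E^nT,F^{d-n}T')\cong\mathrm{Hom}(T,F^nF^{d-n}T')$ carries precomposition with $E^{d-n}x_T$ first to precomposition with $x_T$, then to postcomposition with $x^\vee_{F^{d-n}T'}$. So the mate of $E^{d-n}x$ is $x^\vee F^{d-n}$. Hence if $x\in\mathcal H_n$ acts on $E'^nM$ by $\theta$, then $x\in\mathcal H_n\subseteq\mathcal H_d$ acts on $E'^dM=E'^{d-n}E'^nM$ by $E'^{d-n}\theta$.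

*Pointwise nilpotence.* If $\xi_i^m=0$ on $E^nF^nT'$, then $(\xi_i^\vee)^m_{T'}$ corresponds to the counit $E^nF^nT'\to T'$ precomposed with $\xi_i^m$, which is $0$. So the $\xi_i$ act pointwise nilpotently on $E'^nM$.

**Step 1: the functors $G_n=E'^nS$.** *Let $S=L_X$ with $F'S=0$, and let $-d$ be the weight of $X$. Then $d\ge0$; for $n\le d$, $G_n:=E'^nS$ is isomorphic to $Q^{\oplus n!}$ with $\mathrm{End}(Q)\cong H^*(Gr(n,d);\mathbf k)$; and $[F'^nE'^nS]$ is a multiple of $[S]$, zero for $n>d$.*

The functional $[S]$ has weight $-d$ and is killed by $F^*$, and $E^*$ is nilpotent. So $[S]$ is a lowest weight vector of a finite-dimensional $\mathfrak{sl}_2$-module, $d\ge0$, and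
$$[F'^nE'^nS]=n!\,\tfrac{d!}{(d-n)!}[S]=(n!)^2\tbinom dn[S]\quad(n\le d),\qquad[F'^nE'^nS]=0\quad(n>d).$$
Let $n\le d$. By adjunction, and by Yoneda since $S$ is a quotient of $\mathrm{Hom}(-,T_X)$,
$$\dim\mathrm{End}(G_n)=\dim\mathrm{Hom}(S,F'^nE'^nS)\le\dim(F'^nE'^nS)(T_X)=(n!)^2\tbinom dn.\tag{4}$$
So $\mathrm{End}(G_n)$ is finite-dimensional. Hence each $\xi_i$ is nilpotent on $G_n$: otherwise a nonzero idempotent of $\mathbf k[\xi_i]\subseteq\mathrm{End}(G_n)$ would cut out a nonzero subfunctor on which $\xi_i$ is invertible, contradicting pointwise nilpotence. Also $G_d\ne0$ because $[F'^dE'^dS]\ne0$, and $G_d=E'^{d-n}G_n$, so $G_n\ne0$.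

By Lemma 6.2 the image of $\mathcal H_n$ in $\mathrm{End}(G_n)$ is $M_{n!}(Z_n/I_n)$. If $f\in I_n$, then by compatibility $f$ acts by zero on $G_d=E'^{d-n}G_n$, and Lemma 6.2 for $\mathcal H_d$ gives $f\in\mathfrak n_d\mathbf k[\xi_1,\dots,\xi_d]$. So $Z_n/I_n$ maps onto the image $A$ of $Z_n$ in $\mathbf k[\xi_1,\dots,\xi_d]/(\mathfrak n_d)=H^*(Fl_d;\mathbf k)$. The elements of $Z_n$ are the polynomials in the Chern classes of the tautological rank-$n$ bundle. Since $H^*(Gr(n,d);\mathbf k)$ is generated by these classes and injects into $H^*(Fl_d;\mathbf k)$, we have $A=H^*(Gr(n,d);\mathbf k)$, of dimension $\binom dn$. So the image of $\mathcal H_n$ has dimension at least $(n!)^2\binom dn$, and by (4) everything is an equality: $\mathrm{End}(G_n)=M_{n!}(A)$. The diagonal matrix units split $G_n\cong Q^{\oplus n!}$ with $\mathrm{End}(Q)=A$.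

We use that $A$ is commutative and local, with nilpotent maximal ideal and, by Poincaré duality, one-dimensional socle.

**Step 2: the last nonzero power of $F'$ on a simple functor.** Let $\operatorname{ht}(L)=\max\{n:F'^nL\ne0\}\le N$. *For $L=L_Y$ and $n=\operatorname{ht}(L)$, the functor $F'^nL$ is nonzero on exactly one $T_X$; write $X=X_Y$. For fixed $n$, the map $Y\mapsto X_Y$ on $\{Y:\operatorname{ht}(L_Y)=n\}$ is injective.*

$M=F'^nL$ is a nonzero quotient of $\mathrm{Hom}(E^n-,T_Y)=\mathrm{Hom}(-,F^nT_Y)$, so it is a quotient of some $\bigoplus_{j=1}^m\mathrm{Hom}(-,T_{X_j})$. Choose $m$ minimal. The quotient of $M$ by the image of the summands $j\ge2$ is then a nonzero quotient of $\mathrm{Hom}(-,T_{X_1})$; so $M$ has the simple quotient $S=L_X$ with $X=X_1$. As $F'M=F'^{n+1}L=0$ and $F'$ is exact, $F'S=0$, and Step 1 applies to $S$.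

*$L$ is a subobject of $G_n$.* We have $\mathrm{Hom}(L,E'^nS)=\mathrm{Hom}(F'^nL,S)\ne0$ and $L$ is simple, so $L$ embeds in $E'^nS$. Applying the exact functor $F'^n$: $0\ne M\subseteq F'^nE'^nS$. By Step 1, $n\le d$ and $M$ is nonzero only on $T_X$.

*$L$ is a quotient of $G_n$.* Choose a nonzero element of $M(T_X)$ killed by the nilpotent ideal $\mathrm{rad}\,\mathrm{End}(T_X)$. The corresponding map $\mathrm{Hom}(-,T_X)\to M$ kills $\mathrm{rad}$, at $T_X$ by this choice and at $T_Z$, $Z\ne X$, because $M(T_Z)=0$. So it is a nonzero map $S\to M$, and $\mathrm{Hom}(G_n,L)=\mathrm{Hom}(S,F'^nL)\ne0$.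

*Injectivity.* Let $Y_1,Y_2$ have the same $n$ and the same $X$. As $G_n\cong Q^{\oplus n!}$, there are compositions $Q\twoheadrightarrow L_{Y_j}\hookrightarrow Q$, which are nonzero elements $a_j\in A$ with image $a_jQ\cong L_{Y_j}$. Let $b$ lie in the maximal ideal of $A$. By commutativity $b$ maps $a_jQ$ to itself. There it acts by a scalar, since $\mathrm{End}(L_{Y_j})=\mathbf k$; being nilpotent, it acts by $0$. So $ba_j=0$. Thus $a_1,a_2$ lie in the one-dimensional socle of $A$ and are proportional, so $L_{Y_1}\cong a_1Q=a_2Q\cong L_{Y_2}$ and $Y_1=Y_2$.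

**Step 3: proof of Proposition 7.1.** $\mathcal K_{\ge k}$ is the sum of its weight spaces $\mathcal K_{\ge k,m}$; we show that each is spanned by classes $T_Y$. If $|m|>k$, then $\mathcal K_{\ge k,m}=\mathcal K_m$ is the whole weight space, spanned by the $T_Y$ of weight $m$. Let $|m|\le k$. If $m\not\equiv k$ mod $2$, replace $k$ by $k+1$; this does not change $\mathcal K_{\ge k,m}$. So let $m\equiv k$ and $i=(m+k)/2\geq 0$. In each irreducible module of highest weight at least $k$ (and of the same parity), $E^i$ maps the line of weight $-k$ onto the line of weight $m$; and all vectors of weight $-k$ lie in $\mathcal K_{\ge k}$. Hence $\mathcal K_{\ge k,m}=E^i\mathcal K_{-k}$.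

Let $\mathcal J=\{Y\text{ of weight }m:F'^iL_Y\ne0\}$. Since
$$(E^iT_X:T_Y)=\dim L_Y(E^iT_X)=\dim(F'^iL_Y)(T_X),$$
only $T_Y$ with $Y\in\mathcal J$ occur in $E^iT_X$ for $X$ of weight $-k$. So $\mathcal K_{\ge k,m}\subseteq\mathrm{span}\{T_Y:Y\in\mathcal J\}$. We claim equality.

Suppose $T_{Y_0}\notin\mathcal K_{\ge k,m}$ for some $Y_0\in\mathcal J$. Choose $\varphi\in\mathcal K^*$ that vanishes on $\mathcal K_{\ge k,m}$ and on all $\mathcal K_{m'}$ with $m'\ne m$, with $\varphi(T_{Y_0})=1$. Put $\varphi_Y=\varphi(T_Y)$. Then $\varphi=\sum_Y\varphi_Y[L_Y]$, a sum that is finite on each element of $\mathcal K$. Since $E^i$ maps only $\mathcal K_{-k}$ into $\mathcal K_m$, with image $\mathcal K_{\ge k,m}$, we have $\varphi\circ E^i=0$. Let $n=\max\{\operatorname{ht}(L_Y):\varphi_Y\ne0\}$; as $Y_0\in\mathcal J$, $n\ge i$. Therefore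
$$0=\varphi\circ E^n=\sum_Y\varphi_Y[F'^nL_Y]=\sum_{\operatorname{ht}(L_Y)=n}\varphi_Y[F'^nL_Y],$$
the terms with $\varphi_Y\ne0$ and $\operatorname{ht}(L_Y)<n$ being zero. By Step 2, each $[F'^nL_Y]$ in the last sum is a nonzero multiple of $[L_{X_Y}]$, with distinct $X_Y$. Evaluating at $T_{X_Y}$ gives $\varphi_Y=0$ for all $Y$ with $\operatorname{ht}(L_Y)=n$, contradicting the choice of $n$. Hence $\mathcal K_{\ge k,m}=\mathrm{span}\{T_Y:Y\in\mathcal J\}$. $\square$

## 8. Proof of Proposition 4.1

**Step 1: tilting classes move one at a time.** Let $\mathrm{Gr}_k=\mathcal K_{\ge k}/\mathcal K_{>k}$. By Proposition 7.1 it has basis $\{T_X:\ell(X)=k\}$, and it is a sum of copies of the irreducible module of highest weight $k$. Let $-k\le m\le k-2$, $m\equiv k$ mod $2$. On $\mathrm{Gr}_{k,m}$ the operator $FE$, and on $\mathrm{Gr}_{k,m+2}$ the operator $EF$, is the scalar $c=\frac{k-m}2\bigl(\frac{k+m}2+1\bigr)>0$. So $E:\mathrm{Gr}_{k,m}\to\mathrm{Gr}_{k,m+2}$ and $F$ in the other direction are injective. Their matrices in the tilting bases have nonnegative entries, the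 multiplicities $(ET_X:T_Z)$ and $(FT_Z:T_X)$. All congruences in this step are modulo $\mathcal K_{>k}$.

Write $ET_X\equiv\sum_Ze_ZT_Z$. Then $\sum_Ze_ZFT_Z\equiv cT_X$. By nonnegativity nothing cancels, so every $FT_Z$ with $e_Z>0$ is a multiple of $T_X$. Since $F$ is injective, at most one such $Z$ exists; since $E$ is injective, at least one does. Call it $\beta(X)$. So
$$ET_X\equiv e_XT_{\beta(X)},\qquad FT_{\beta(X)}\equiv e'_XT_X,\qquad e_X,e'_X>0,$$
and $\beta:\{\ell=k,\text{ weight }m\}\to\{\ell=k,\text{ weight }m+2\}$ is injective, as $X$ is determined by $FT_{\beta(X)}$.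

**Step 2: $\tilde f\beta(X)\le X$.** We pair with the basis of Section 5. By (1) and the triangularity of $T_X$: if $\langle d_\sigma,T_X\rangle\ne0$, then some $\sigma'$ satisfies $\sigma\le\sigma'\le X$, so $\sigma\le X$; and $\langle d_X,T_X\rangle=1$. Let $Z=\beta(X)$. Its weight satisfies $b(Z)-a(Z)=m+2>-k=-(a(Z)+b(Z))$, so $b(Z)>0$ and $\tilde fZ$ is defined. We have $d_{\tilde fZ}\in\mathcal K_{\le k}\perp\mathcal K_{>k}$ and $T_Z\in\mathcal K_{\ge k}\perp\mathcal K_{<k}$. So Step 1, adjointness and (2) give
$$e'_X\langle d_{\tilde fZ},T_X\rangle=\langle d_{\tilde fZ},FT_Z\rangle=\langle Ed_{\tilde fZ},T_Z\rangle=a(\tilde fZ)\langle d_Z,T_Z\rangle=a(\tilde fZ)>0.$$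
Hence $\tilde f\beta(X)\le X$.

**Step 3: $\beta=\tilde e$.** The map $\pi=\tilde f\beta$ is an injective self-map of $\{\ell=k,\text{ weight }m\}$ with $\pi(X)\le X$. Given $X$, it maps the finite set of all $X'\le X$ with $\ell(X')=k$ and weight $m$ into itself. By induction over this finite poset $\pi$ is the identity on it: if $\pi$ fixes everything below $X'$, then $\pi(X')<X'$ would give $\pi(\pi(X'))=\pi(X')$ with $\pi(X')\ne X'$, against injectivity. So $\tilde f\beta(X)=X$, i.e. $\beta(X)=\tilde eX$. Now $\tilde eX$ is defined iff $a(X)>0$, which for $\ell(X)=k$ and weight $m$ means $m\le k-2$. So in all cases $(ET_X:T_{\tilde eX})>0$ and $(FT_{\tilde eX}:T_X)>0$. $\square$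

## 9. Moves preserve the chain numbers

**Lemma 9.1.** If $Y=\tilde e_rX$, then $d_k(X)=d_k(Y)$ for all $k$.

*Proof.* We show $d_k(X)\le d_k(Y)$ by transporting chains, and get the other inequality by reflection. Let $Y=X\setminus\{y\}\cup\{y+1\}$, with $y$ the highest unmatched closing dot; $y+1\notin X$.

**Step 1: dots above $y$ come in pairs.** Let $m\ge0$ be maximal with $y+p,\dots,y+mp\in X$. *Then $y+ip+1\in X$ for $1\le i\le m$.* Induct on $i$. The closing dot $y+ip$ is higher than $y$, so it is matched. Its partner does not have level $<y$: an opening bracket below $y$ that is still open when $y$ is read would force $y$ to be matched. It does not have level $y$, as $y+1\notin X$. It does not have level $y+jp$ with $1\le j<i$, because by induction these levels carry both dots, matched together. So it has level $y+ip$.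

**Step 2: the transport.** Let $k$ disjoint chains in $X$ be given. We define a bijection $\theta:X\to Y$ that maps them to chains.

*Case 1: $y$ is unused, or is not immediately followed by $y+p$ in its chain.* Put $\theta(y)=y+1$ and $\theta=\mathrm{id}$ elsewhere. A successor $v$ of $y$ has $v-y\ge p+1$, so chains go to chains.

*Case 2: otherwise.* Let $i_0\ge1$ be maximal such that $y,y+p,\dots,y+i_0p$ are consecutive in the chain; so $i_0\le m$. Put $\theta(y)=y+1$, interchange $y+ip\leftrightarrow y+ip+1$ for $1\le i\le i_0$ (both are in $X$ by Step 1), and let $\theta=\mathrm{id}$ elsewhere. Let $u,v$ be consecutive in a chain, $v-u\ge p$, with shifts $\delta_u,\delta_v\in\{0,\pm1\}$ under $\theta$. The relation $\theta(v)-\theta(u)\ge p$ can fail only if $\delta_v<\delta_u$ and $v-u<p+\delta_u-\delta_v$.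

* $(\delta_u,\delta_v)=(1,0)$: then $v=u+p$ and $u=y+ip$ with $0\le i\le i_0$. As $v=y+(i+1)p$ is unshifted, $i=i_0$. But then $v$ follows $y+i_0p$ in its chain, contradicting maximality of $i_0$.
* $(\delta_u,\delta_v)=(0,-1)$: then $v=u+p=y+ip+1$ with $1\le i\le i_0$, and $u=y+(i-1)p+1$ is unshifted. So $i=1$ and $u=y+1\notin X$, impossible.
* $(\delta_u,\delta_v)=(1,-1)$: then $u=y+ip$, $v=y+jp+1$ and $(j-i)p+1\in\{p,p+1\}$. As $p\ge2$, $j=i+1\le i_0$. But then $u$ is followed in its chain by $y+(i+1)p\ne v$, impossible.

So $\theta$ maps chains to chains, and $d_k(X)\le d_k(Y)$.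

**Step 3: reflection.** The map $x\mapsto-x$ reverses $\prec$. Put $r'=-r-1$. It takes a closing dot $y$ for $r$ to the dot $-y$, an opening dot of level $-y-1\equiv r'$; and it takes an opening dot $y+1$ of level $y$ to $-y-1$, a closing dot of level $-y-1$. The order of the levels, and the order within a level after exchanging the two kinds, are reversed consistently, so the matchings correspond, and $\tilde f_r$ becomes $\tilde e_{r'}$. As $X=\tilde f_rY$, we get $-X=\tilde e_{r'}(-Y)$. By Step 2, $d_k(Y)=d_k(-Y)\le d_k(-X)=d_k(X)$. $\square$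

## 10. Extremal sets

For which sets can one hope that the upper estimate $\nu(X)^t$ is sharp? In Section 3 the move $\{0,4\}\mapsto\{1,4\}$ made the residue content more uneven, $(1,1)$ becoming $(2)$. We push this as far as possible.

**Definition 10.1.** If $\min(a,b)=0$ for $r$, put $S_rX=\tilde e_r^{\,a}X$ if $b=0$, and $S_rX=\tilde f_r^{\,b}X$ if $a=0$. So all unmatched dots move by one step and $n_r,n_{r+1}$ are interchanged. Call $X$ *extremal* if for all sequences $r_1,\dots,r_l$ ($l\ge0$) the set $S_{r_l}\cdots S_{r_1}X$ is defined and satisfies $\min(a,b)=0$ for every $r$.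

If $X$ is extremal, so is $S_rX$, and so are the integer shifts of $X$, since shifts only relabel residues. For $p=3$, $\{0,4\}$ is not extremal (for $r=0$, $a=b=1$), while $\{1,4\}$ is: all its dots have one residue, so each $S_r$ moves both dots together or does nothing, and this persists.

**Lemma 10.2.** Every $X$ is equivalent to an extremal set.

*Proof.* In the equivalence class of $X$ choose a set maximizing $\sum_rn_r^2\le N^2$. If $\min(a,b)>0$ for some $r$ at a maximizer, then $\tilde e_r^{\,a}$ changes $n_{r+1}-n_r=b-a$ to $a+b>|b-a|$ and keeps $n_r+n_{r+1}$, so the sum grows, a contradiction. Hence $\min(a,b)=0$ for all $r$ at every maximizer, and $S_r$, which permutes the $n_r$, maps maximizers to maximizers. $\square$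

**Definition 10.3.** A set $M$ satisfies **(m)**, with occupied residue set $O$, $|O|=c$, and $k_0\ge1$, if $M=A_1\sqcup\dots\sqcup A_{k_0}$ with $\max A_i<\min A_{i+1}$, where each $A_i$ is an antichain containing exactly one dot of each residue in $O$ and no other dots.

For instance, for $p=3$ the set $\{0,2\}\sqcup\{3,5\}$ satisfies (m) with $O=\{0,2\}$, $k_0=2$.

**Lemma 10.4.** Let $M$ satisfy (m).
(a) If $r,r+1\in O$, then $a=b=0$. If exactly one of $r,r+1$ is in $O$, then $\min(a,b)=0$. The set $S_rM$ satisfies (m) for all $r$, with the same $c,k_0$.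
(b) $d_k(M)=k_0\min(k,c)$, and $x_{(c^{k_0})}\in\mathcal V(T_M)$.

*Proof.* (a) Let $r,r+1\in O$. Let $y_i$ be the level of the closing dot in $A_i$ and $y'_i$ the level of the opening dot $y'_i+1$ in $A_i$. Then $y_i-(y_i'+1)\equiv-1$ has absolute value $<p$, so it is $-1$ or $p-1$, and $y'_i\le y_i$. As the $A_i$ are ordered, $y_i$ and $y_i'$ are the $i$-th smallest levels of their kind. So before the $i$-th closing bracket at least $i$ opening brackets have been read; all brackets are matched, and $S_rM=M$.

Let $r\in O$, $r+1\notin O$. All closing dots are unmatched, $b=0$, and each moves from $y$ to $y+1\notin M$. Let $y\in A_i$. If $y=\max A_i$, then $y+1\le\min A_{i+1}$, with equality impossible because $y+1\equiv r+1\notin O$; if $y<\max A_i$, then $y+1<\max A_i$ for the same reason. So the order of the $A_i$ is preserved. The spread of $A_i$ can become $p$ only if $y=\max A_i$ and $y-p+1\in A_i$, but $y-p+1\equiv r+1\notin O$. So $S_rM$ satisfies (m) with $r$ replaced by $r+1$ in $O$. The case $r\notin O$, $r+1\in O$ follows by $x\mapsto-x$. If neither is in $O$,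 nothing happens.

(b) A chain meets each antichain $A_i$ at most once, so $k$ disjoint chains cover at most $\min(k,c)$ dots of each $A_i$, and $d_k\le k_0\min(k,c)$. The $c$ residue classes are chains of $k_0$ dots, which gives equality. The last statement is Lemma 3.3(c), as $|A_i|=c$. $\square$

## 11. Peeling the rarest residue off an extremal set

**Proposition 11.1.** Let $X\ne\emptyset$ be extremal, $k_0=\min\{n_r:n_r>0\}$, $c=\#\{r:n_r>0\}$. By operators $S_r$ and integer shifts, $X$ can be transformed into $Y=M\sqcup U$, where $M$ satisfies (m) with these $c,k_0$, the occupied residues of $M$ are those of $Y$, $U$ is extremal (possibly empty), and $\max M+p\le\min U$ if $U\ne\emptyset$.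

The idea is to let the dots of the rarest residue travel downward, once around the circle $\mathbb Z/p$, again and again. At every residue they bind an equal number of dots. The bound dots are pushed to $-\infty$ and the others stay.

**Step 1: normalization.** The $S_0,\dots,S_{p-2}$ interchange neighboring $n_r$, so we may assume $n_0\le\dots\le n_{p-1}$. Let $q$ be minimal with $n_q>0$; so $n_q=k_0$ and $c=p-q$. If $c=1$, take $M=X$ (the $A_i$ are single dots) and $U=\emptyset$. Let $c\ge2$, i.e. $q\le p-2$. Put $C_r=\{j:r+pj\in X\}$ for $0\le r\le p-1$, and $L=C_q$. We write $(r,j)$ for the dot $r+pj$. For a finite set $D\subset\mathbb Z$ let $D_1<D_2<\cdots$ be its elements (for sets with an index $r$: $D_{r,1}<D_{r,2}<\cdots$). Sets of equal size are compared componentwise.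

**Step 2: greedy sets.** For $|A|=k_0$ let $\mathbf m(A,C)=\{d_1<\dots<d_{k_0}\}$ with $d_i=\min\{x\in C:x>d_{i-1},\,x\ge A_i\}$ (no first condition for $i=1$), if these minima exist. Clearly $\mathbf m(A,C)\ge A$, and the first $i$ entries depend only on $A_1,\dots,A_i$. They are componentwise minimal among all $i$-subsets $D\subseteq C$ with $D_j\ge A_j$ for $j\le i$: inductively $D_j>D_{j-1}\ge d_{j-1}$ and $D_j\ge A_j$, so $D_j\ge d_j$.

*If the opening dots of some set have levels $A$, the closing dots have levels $C$, and all opening dots are matched, then the matched closing dots have levels $\mathbf m(A,C)$.* After $i-1$ closing brackets have been matched, the next matched one is the first later closing bracket, at level $x$ say, before which at least $i$ opening brackets have been read; as opening dots are read first within a level, this means $A_i\le x$.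

**Step 3: one trip around the circle.** Define $\Theta X$ as follows. Apply $S_{q-1},\dots,S_0$: the dots of residue $q$ move down past empty residues to residue $0$, from $q+pj$ to $pj$, $j\in L$. (If $q=0$, do nothing.)

Then apply $S_{p-1}$. Here the levels are $p-1+pj$; write $j$ for such a level. The closing dots have levels $C_{p-1}$. The opening dots $pj$, $j\in L$, have levels $D_p:=L-1$. Since $b-a=k_0-n_{p-1}\le0$ and $\min(a,b)=0$, we have $b=0$: all opening dots are matched. Put $D_{p-1}:=\mathbf m(D_p,C_{p-1})$. Residue $p-1$ keeps the dots with levels $D_{p-1}$, and the dots in $C_{p-1}\setminus D_{p-1}$ move up by one.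

Then apply $S_{p-2},S_{p-3},\dots,S_{q+1}$ in this order. At step $r$ the opening dots (residue $r+1$) have levels $D_{r+1}$, and the closing dots have levels $C_r$ with $|C_r|\ge k_0$. So again $b=0$, all opening dots are matched, and we put $D_r:=\mathbf m(D_{r+1},C_r)$. Residue $r$ keeps $D_r$, and the dots in $C_r\setminus D_r$ move up to residue $r+1$.

Finally shift by $-1$, and put $D_q:=L$. The result $\Theta X$ is extremal. Residue $r+1$ before the shift becomes residue $r$ (and residue $0$ becomes $p-1$, with $pj$ going to level $j-1$). So $\Theta X$ has the same $n_r$ and the level sets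
$$C'_r=D_{r+1}\sqcup(C_r\setminus D_r)\quad(q\le r\le p-1);\qquad\text{in particular } L'=C'_q=D_{q+1}.\tag{5}$$
In passing from $X$ to $\Theta X$, the dots $(r,j)$ with $j\in C_r\setminus D_r$ stay where they are; the dots in $D_r$, $r>q$, move by $-1$; the dots in $D_q=L$ move by $-(q+1)$, to residue $p-1$ and level $j-1$. By Step 2,
$$D_p\le D_{p-1}\le\dots\le D_{q+1}.\tag{6}$$
Iterate: let $X(t)=\Theta^tX$ with $C_r(t),D_r(t),L(t)$; so $L(t+1)=D_{q+1}(t)$. No dot ever moves up, so $\max X(t)$ is non-increasing.

**Example.** Let $p=2$, $X=\{0,1,7\}$. Here $d_1(X)=2$, so by Lemma 9.1 no equivalent set has three dots of one residue. The residue content $(1,2)$ therefore maximizes $\sum n_r^2$ in the equivalence class, and $X$ is extremal by the proof of Lemma 10.2. We have $q=0$, $L=\{0\}$, $C_1=\{0,3\}$, $D_2=\{-1\}$, $D_1=\{0\}$, so $L'=\{0\}$, $C_1'=\{-1,3\}$ and $\Theta X=\{-1,0,7\}$. The next trip has $D_2=D_1=\{-1\}$ and gives $\{-2,-1,7\}$. The pair moves away and $7$ stays.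

**Step 4: monotonicity.** *Suppose $L_j(t+1)\le L_j(t)$ for all $j\le i$. Then for $j\le i$: $D_{r,j}(t+1)\le D_{r+1,j}(t)$ for $q\le r\le p-1$, and $L_j(t+2)\le L_j(t+1)$.*

We go down from $r=p-1$. First, $D_{p,j}(t+1)=L_j(t+1)-1\le D_{p,j}(t)$, and $D_p(t)\subseteq C_{p-1}(t+1)$ by (5). So the first $i$ elements of $D_p(t)$ compete in the definition of $D_{p-1}(t+1)=\mathbf m(D_p(t+1),C_{p-1}(t+1))$, and minimality gives $D_{p-1,j}(t+1)\le D_{p,j}(t)$. Next, suppose $D_{r,j}(t+1)\le D_{r+1,j}(t)$ for $j\le i$ and $r-1\ge q+1$. Then $D_r(t)\subseteq C_{r-1}(t+1)$ by (5), and $D_{r,j}(t)\ge D_{r+1,j}(t)\ge D_{r,j}(t+1)$ by (6), so minimality gives $D_{r-1,j}(t+1)\le D_{r,j}(t)$. This covers $r\ge q+1$. For $r=q$ there is equality: $D_q(t+1)=L(t+1)=D_{q+1}(t)$. Finally $L_j(t+2)=D_{q+1,j}(t+1)\le D_{q+2,j}(t)\le D_{q+1,j}(t)=L_j(t+1)$.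

**Step 5: eventually $L(t+1)\le L(t)$.** By induction on $i$ we find $t_i$ with $L_j(t+1)\le L_j(t)$ for all $j\le i$ and $t\ge t_i$; take $t_0=0$. Given $t_{i-1}$, it is impossible that $L_i(t+1)>L_i(t)$ for all $t\ge t_{i-1}$, since $L_i$ is bounded above. So $L_i(t+1)\le L_i(t)$ for some $t\ge t_{i-1}$, and by Step 4 this persists for all later times. Renumber so that $L(t+1)\le L(t)$ for all $t\ge0$.

**Step 6: the bound dots satisfy (m).** Let $M(t)=\{(r,j):j\in D_r(t),\,q\le r\le p-1\}$. Fix $t$ and omit it where possible. By (6) and Step 5, for each $i$,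
$$L_i-1=D_{p,i}\le D_{p-1,i}\le\dots\le D_{q+1,i}=L_i(t+1)\le D_{q,i}=L_i.$$
So $A_i=\{(r,D_{r,i}):q\le r\le p-1\}$ has residues $q,\dots,e_i$ at level $L_i$ and residues $e_i+1,\dots,p-1$ at level $L_i-1$, for some $q\le e_i\le p-1$. Its maximum is $e_i+pL_i$. Its spread is $p-1-q$ if $e_i=p-1$ and $p-1$ otherwise; so $A_i$ is an antichain.

*$\max A_i<\min A_{i+1}$.* If $e_{i+1}=p-1$, then $\min A_{i+1}=q+pL_{i+1}\ge q+p(L_i+1)>e_i+pL_i$. If $e_{i+1}<p-1$, then $\min A_{i+1}=e_{i+1}+1+p(L_{i+1}-1)$. For $L_{i+1}\ge L_i+2$ this exceeds $p(L_i+1)>e_i+pL_i$. For $L_{i+1}=L_i+1$, the residue $e_{i+1}+1$ has level $L_i$ in $A_{i+1}$, hence a level $<L_i$ in $A_i$; so $e_{i+1}+1>e_i$ and $\min A_{i+1}=e_{i+1}+1+pL_i>e_i+pL_i$.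

So $M(t)$ satisfies (m) with $O=\{q,\dots,p-1\}$ and the given $c,k_0$.

**Step 7: separation.** Let $U(t)=X(t)\setminus M(t)$, with level sets $U_r(t)=C_r(t)\setminus D_r(t)$. By (5),
$$D_r(t+1)\sqcup U_r(t+1)=C_r(t+1)=D_{r+1}(t)\sqcup U_r(t),$$
and $D_r(t+1)\le D_{r+1}(t)$ by Step 4. So the sum of the elements of $U_r(t)$ is non-decreasing in $t$. It is bounded above, as $\max X(t)$ is and $|U_r(t)|$ is constant. So it is eventually constant. From then on $D_r(t+1)$ and $D_{r+1}(t)$ have equal sums, hence are equal, and $U(t+1)=U(t)=:U$. Then $A_i(t+1)=\{(r,D_{r+1,i}(t)):q\le r\le p-1\}$ arises from $A_i(t)$ by moving $c-1$ dots by $-1$ and one dot by $-(q+1)$; so the sum of $A_i$ drops by $(p-q-1)+(q+1)=p$. As the spread stays below $p$, $A_i(t)\to-\infty$. So for all large $t$, $X(t)=M(t)\sqcup U$ with $M(t)$ arbitrarily far below the fixed set $U$. All occupied residues of $X(t)$ lie in $O$.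

**Step 8: $U$ is extremal.** Let $Y=M\sqcup U$ be any extremal set with $M$ satisfying (m), with occupied set $O$ containing the occupied residues of $U$, and with $\min U-\max M\ge2$. The level of a dot $x$ is $x$ or $x-1$, so all levels of dots of $M$ are lower than all levels of dots of $U$. So for each $r$ the bracket word of $Y$ is that of $M$ followed by that of $U$.

* If $r,r+1\in O$, then $M$ is fully matched (Lemma 10.4), so $Y$ and $U$ have the same unmatched dots. Hence $\min(a(U),b(U))=0$, and $S_rY=M\sqcup S_rU=S_rM\sqcup S_rU$.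
* If exactly one of $r,r+1$ lies in $O$, then only one kind of bracket occurs in $Y$; all are unmatched and all move. So $\min(a(U),b(U))=0$, and $S_rY=S_rM\sqcup S_rU$.
* If neither lies in $O$, nothing happens.

In all cases $S_rM$ satisfies (m), the occupied residues of $S_rU$ are among those of $S_rM$, $S_rY$ is extremal, and the gap has shrunk by at most $2$. Now let $r_1,\dots,r_l$ be given. Choose $t$ with $\min U-\max M(t)\ge2l+2$ and start with $Y=X(t)$. By induction on the number of steps, $S_{r_l}\cdots S_{r_1}U$ is defined and $\min(a,b)=0$ holds for all $r$ throughout. So $U$ is extremal. Taking $t$ so large that moreover $\max M(t)+p\le\min U$ proves Proposition 11.1. $\square$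

**Proposition 11.2.** Let $X$ be extremal, $\nu=\nu(X)$. Then (i) $d_k(X)=\nu_1+\dots+\nu_k$ for all $k$; (ii) $x_{\nu^t}\in\mathcal V(T_X)$.

*Proof.* Induction on $N$; for $N=0$ there is nothing to prove. Take $Y=M\sqcup U$ from Proposition 11.1. The numbers $d_k$, the partition $\nu$ and the variety $\mathcal V(T)$ are the same for $X$ and $Y$: the operators $S_r$ are composites of moves, so Lemma 9.1 and Proposition 4.1 apply, and they only permute the $n_r$; shifts change nothing. The occupied residues of $Y$ are the $c$ residues of $M$, each with $k_0$ dots in $M$. So $\nu(Y)=\nu(U)+(k_0^{\,c})$, where $\nu(U)$ has at most $c$ nonzero parts, and $\nu(Y)^t=(c^{k_0})\cup\nu(U)^t$.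

(i) Since $\max M+p\le\min U$, a chain of $M$ followed by a chain of $U$ is a chain. So, by Lemma 10.4(b) and induction,
$$d_k(Y)=d_k(M)+d_k(U)=k_0\min(k,c)+\sum_{i\le k}\nu(U)_i=\sum_{i\le k}\nu(Y)_i.$$

(ii) By Lemma 10.4(b), $x_{(c^{k_0})}\in\mathcal V(T_M)$. By induction, $x_{\nu(U)^t}\in\mathcal V(T_U)$. Lemma 3.3(a) with $X_{bot}=M$ and $X_{top}=U$ gives $x_{\nu(Y)^t}\in\mathcal V(T_Y)$. (If $U=\emptyset$, only $M$ is needed.) $\square$

## 12. Proof of Theorem 2.1

Let $X$ correspond to $\lambda$. By Lemma 10.2 there is an extremal set $X'$ equivalent to $X$. Put $\nu=\nu(X')$; it has at most $p$ nonzero parts, so $\nu^t$ has parts at most $p$.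

**The combinatorial side.** By Lemma 9.1 and Proposition 11.2(i), $d_k(X)=d_k(X')=\nu_1+\dots+\nu_k$ for all $k$. So the differences $d_k(X)-d_{k-1}(X)$ form the partition $\nu$, and Lemma 2.2 gives $s(\lambda)=s(X)=\nu$.

**The geometric side.** By Proposition 4.1, $V_{G_1}(T(\lambda))=\mathcal V(T_X)=\mathcal V(T_{X'})$. This is a closed, $G$-stable subset of $\mathcal N_1$, hence a union of orbits $\mathcal O_\mu$ with parts of $\mu$ at most $p$. By Lemma 3.2 for $X'$, every such orbit satisfies $\mu\le\nu^t$, i.e. $\mathcal O_\mu\subseteq\overline{\mathcal O_{\nu^t}}$. By Proposition 11.2(ii) it contains $x_{\nu^t}$, hence $\mathcal O_{\nu^t}$, hence $\overline{\mathcal O_{\nu^t}}$. Therefore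
$$V_{G_1}(T(\lambda))=\overline{\mathcal O_{\nu^t}}=\overline{\mathcal O_{s(\lambda)^t}}$$
for all $n$, all primes $p$ and all $\lambda\in X(T)_+$. $\blacksquare$
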